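\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}
\title{$\Gamma$-convergence of non-local, non-convex functionals\\ in higher dimensions without monotonicity}

\begin{abstract}
It is known that certain non-local, non-convex functionals on an interval, built from a bounded function $\varphi$, $\Gamma$-converge in $L^p$ to a multiple of $\int|u'|^p$ (of the total variation if $p=1$), without any monotonicity assumption on $\varphi$. Brezis and Nguyen left open whether monotonicity can also be dispensed with in dimension $d\ge2$. We show that it can, for every $p\ge1$, and that the constant in dimension $d$ is the one-dimensional constant of a fixed multiple of $\varphi$. The lower bound is obtained by slicing. For the upper bound we compose a single one-dimensional recovery family of the identity with a piecewise affine function. No truncation or gluing is involved.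
\end{abstract}

\section{The question and the results}

\subsection{The functionals}

Let $d\ge1$ and $p\ge1$. Let $\varphi:[0,\infty)\to[0,\infty)$ be defined at every point and continuous except at finitely many points of $(0,\infty)$, where it has one-sided limits, and let $\varphi(0)=0$. We consider the conditions
\begin{itemize}
\item[(a)] $\varphi(t)\le a\,t^{p+1}$ for $t\in[0,1]$, for some $a>0$;
\item[(b)] $\varphi(t)\le b$ for all $t\ge0$, for some $b>0$;
\item[(c)] $\displaystyle\gamma_{d,p}\int_0^\infty\varphi(t)\,t^{-(p+1)}\,dt=1$, where $\displaystyle\gamma_{d,p}=\int_{\mathbb S^{d-1}}|\sigma\cdot e|^p\,d\sigma$ for any unit vector $e$ (for $d=1$, $d\sigma$ is counting measure on $\{\pm1\}$, so $\gamma_{1,p}=2$);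
\item[(M)] $\varphi$ is non-decreasing.
\end{itemize}
For $\delta>0$ put $\varphi_\delta(t)=\delta^p\varphi(t/\delta)$. For an open set $\Omega\subset\mathbb R^d$ and a measurable function $u$ on $\Omega$ let
\[
\Lambda_\delta(u,\Omega)=\int_\Omega\int_\Omega\frac{\varphi_\delta(|u(x)-u(y)|)}{|x-y|^{p+d}}\,dx\,dy .
\]
This weighs the pairs of points by the increment of $u$ between them, measured in units of $\delta$. By (a), increments much smaller than $\delta$ count little. By (b), no pair counts more than $b\delta^p|x-y|^{-p-d}$. So as $\delta\to0$ only close pairs matter, and one expects a multiple of $\int|\nabla u|^p$ in the limit. The normalization (c) makes this multiple equal to $1$ on affine functions. For $d=1$ and $u(s)=\lambda s$ on $\mathbb R$ with $\lambda>0$, the energy per unit length is, by the substitution $t=\lambda h/\delta$,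
\[
2\int_0^\infty\frac{\varphi_\delta(\lambda h)}{h^{p+1}}\,dh=\lambda^p\cdot2\int_0^\infty\frac{\varphi(t)}{t^{p+1}}\,dt=\lambda^p
\]
for every $\delta$.

For a constant $\kappa>0$ let
\[
\Lambda_0(u,\Omega)=
\begin{cases}
\kappa\int_\Omega|\nabla u|^p\,dx & \text{if }p>1,\ u\in W^{1,p}(\Omega),\\
\kappa\,|Du|(\Omega)&\text{if }p=1,\ u\in BV(\Omega),\\
+\infty&\text{otherwise,}
\end{cases}
\]
and for $\kappa=0$ let $\Lambda_0(u,\Omega)=0$ for all $u\in L^p(\Omega)$. Here $BV(\Omega)$ is the set of $u\in L^1(\Omega)$ whose distributional gradient $Du$ is a finite vector measure, and $|Du|$ is its total variation measure. We say that $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$ as $\delta\to0$ if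
\begin{itemize}
\item[(G1)] for every $g\in L^p(\Omega)$ and every family $(g_\delta)\subset L^p(\Omega)$ with $g_\delta\to g$ in $L^p(\Omega)$, $\liminf_{\delta\to0}\Lambda_\delta(g_\delta,\Omega)\ge\Lambda_0(g,\Omega)$;
\item[(G2)] for every $g\in L^p(\Omega)$ there is a family $(g_\delta)\subset L^p(\Omega)$ with $g_\delta\to g$ in $L^p(\Omega)$ and $\limsup_{\delta\to0}\Lambda_\delta(g_\delta,\Omega)\le\Lambda_0(g,\Omega)$.
\end{itemize}
A family as in (G2) is called a \emph{recovery family} of $g$.

The constant in the $\Gamma$-limit need not be the value $1$ seen on affine functions. Suppose, for instance, that $\varphi$ vanishes at every positive integer. Replace a function $g\in C_c^\infty(\mathbb R^d)$, $g\ge0$, by its rounding $\delta\lfloor g/\delta\rfloor$, at distance at most $\delta$ from $g$. All increments are integer multiples of $\delta$, so $\Lambda_\delta$ vanishes on the rounding, and the constant must be $0$.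

The following results are known; see \cite{BN}.
\begin{itemize}
\item[(i)] Let $d\ge1$, let $\varphi$ satisfy (a), (b), (c) \emph{and} (M), and let $\Omega$ be an open interval if $d=1$, and $\mathbb R^d$ or a bounded open set with smooth boundary if $d\ge2$. Then there is a constant $\kappa\in(0,1]$ such that $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$.
\item[(ii)] Let $d=1$ and let $\varphi$ satisfy (a), (b), (c). Then there is a constant $\kappa\in[0,1]$, depending only on $p$ and $\varphi$, such that $\Lambda_\delta(\cdot,I)\xrightarrow{\Gamma}\Lambda_0(\cdot,I)$ in $L^p(I)$ for every open interval $I$, bounded or unbounded. We denote this constant by $\kappa_1(p,\varphi)$. It may be strictly less than $1$, and it may vanish.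
\end{itemize}
Brezis and Nguyen write in \cite{BN}: ``We do not know whether (M) can be removed when $d>1$.'' We show that it can.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge2$, $p\ge1$, let $\varphi$ satisfy \textup{(a)}, \textup{(b)}, \textup{(c)}, and put
\[
\kappa=\kappa_1\Big(p,\frac{\gamma_{d,p}}2\,\varphi\Big)\in[0,1].
\]
Then, with this $\kappa$ in the definition of $\Lambda_0$, $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$ as $\delta\to0$ for $\Omega=\mathbb R^d$ and for every bounded open set $\Omega\subset\mathbb R^d$ with smooth boundary.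
\end{theorem}

The constant makes sense: $\frac{\gamma_{d,p}}2\varphi$ has the same regularity as $\varphi$, satisfies (a) and (b) with other constants, and $2\int_0^\infty\frac{\gamma_{d,p}}2\varphi(t)t^{-p-1}dt=1$ is (c) for $d=1$. It depends only on $d$, $p$, $\varphi$. ``Smooth boundary'' means that near each boundary point $\Omega$ is, after a rotation, the region on one side of the graph of a smooth function.

\begin{theorem}[Other open sets]\label{thm:domains}
Let $d,p,\varphi,\kappa$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}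
\item \textup{(G1)} holds for every open $\Omega\subset\mathbb R^d$. If $\kappa=0$, $\Gamma$-convergence holds for every open $\Omega\subset\mathbb R^d$.
\item If $\kappa>0$, $\Gamma$-convergence holds for every open $\Omega$ with $|\partial\Omega|=0$ such that the restrictions of functions of $C_c^\infty(\mathbb R^d)$ are dense in $W^{1,p}(\Omega)$, for example for bounded Lipschitz domains.
\item The density condition cannot be dropped in part 2. Let $p>1$, $\kappa>0$, let $E\subset\mathbb R^d$ be closed and Lebesgue-null, and $\Omega=\mathbb R^d\setminus E$. Then $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ if and only if $W^{1,p}(\mathbb R^d\setminus E)=W^{1,p}(\mathbb R^d)$ as subsets of $L^p(\mathbb R^d)$.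
\end{enumerate}
\end{theorem}

\begin{theorem}[The constant]\label{thm:constant}
Let $d,p,\varphi,\kappa$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item $\kappa$ is the only constant for which the $\Gamma$-convergence in Theorem~\ref{thm:main} holds. In particular, if $\varphi$ also satisfies \textup{(M)}, the constant in \textup{(i)} is $\kappa_1(p,\frac{\gamma_{d,p}}2\varphi)$.
\item If $\liminf_{t\to\infty}\varphi(t)>0$, then $\kappa>0$.
\item If there is $\alpha>0$ with $\varphi(\alpha k)=0$ for every $k\in\mathbb N$, then $\kappa=0$.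
\end{enumerate}
\end{theorem}

Conditions (a), (c) and the piecewise continuity of $\varphi$ enter the proof of Theorem~\ref{thm:main} only through (ii). To make this explicit, write
\[
\gamma=\gamma_{d,p},\qquad \tilde\varphi=\tfrac\gamma2\varphi,\qquad
\Lambda^1_\delta(w,A)=\int_A\int_A\frac{\tilde\varphi_\delta(|w(s)-w(t)|)}{|s-t|^{p+1}}\,ds\,dt
\]
for open $A\subset\mathbb R$, where $\tilde\varphi_\delta(t)=\delta^p\tilde\varphi(t/\delta)$. Let $\Lambda^1_0(\cdot,A)$ be the functional $\Lambda_0$ in dimension one with a constant $\kappa$, and consider the hypothesis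
\begin{itemize}
\item[(H)] $\varphi:[0,\infty)\to[0,b]$ is Borel, $\varphi(0)=0$, and there is $\kappa\in[0,\infty)$ such that $\Lambda_\delta^1(\cdot,J)\xrightarrow{\Gamma}\Lambda^1_0(\cdot,J)$ in $L^p(J)$ for every open interval $J\subset\mathbb R$.
\end{itemize}
By (ii), conditions (a), (b), (c) imply (H) with $\kappa=\kappa_1(p,\tilde\varphi)$.

\begin{theorem}[From dimension one to dimension $d$]\label{thm:transfer}
Let $d\ge2$ and $p\ge1$. The $\Gamma$-convergence in Theorem~\ref{thm:main}, and parts 1 and 2 of Theorem~\ref{thm:domains}, hold under \textup{(H)} alone, with the constant $\kappa$ of \textup{(H)}.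
\end{theorem}

\textbf{From here until the end of Section~\ref{sec:domains} we assume $d\ge2$, $p\ge1$ and \textup{(H)}, and $\kappa$ is the constant of \textup{(H)}.}

\subsection{Conventions}

Each element of $L^p$ is represented by a finite-valued Borel function. Changing a function on a null set does not change the value of any of the functionals. As $\varphi$ is Borel, all integrands below are nonnegative Borel functions unless a sign is visible, so Tonelli's theorem applies and partial integrals are measurable.

Property (G1) also holds along sequences. If $\delta_n\downarrow0$ strictly and $g_n\to g$ in $L^p$, put $h_\delta=g_n$ for $\delta=\delta_n$ and $h_\delta=g$ for all other $\delta$. Then $h_\delta\to g$, and $\liminf_n\Lambda_{\delta_n}(g_n)\ge\liminf_{\delta\to0}\Lambda_\delta(h_\delta)\ge\Lambda_0(g)$.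

Finally, $\Lambda_\delta$ is \emph{superadditive}: if $A_1,A_2,\ldots\subset\Omega$ are finitely or countably many disjoint open sets, then the products $A_k\times A_k$ are disjoint, so
\begin{equation}\label{eq:super}
\sum_k\Lambda_\delta(u,A_k)\le\Lambda_\delta(u,\Omega),
\end{equation}
and similarly for $\Lambda^1_\delta$.

\section{The idea}\label{sec:idea}

In polar coordinates, $\Lambda_\delta$ is an average over all lines of one-dimensional functionals with $\tilde\varphi$ in place of $\varphi$ (formula \eqref{eq:slice} below). So the one-dimensional lower bound can be integrated over lines, and it gives the constant $\kappa$ of (H). The question is whether functions in $\mathbb R^d$ can be nearly optimal on almost all lines, in all directions at once.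

With (M) one could modify competitors freely: for a $1$-Lipschitz $S$ one has $\Lambda_\delta(S\circ u)\le\Lambda_\delta(u)$. Without (M) this fails. If $\varphi$ vanishes on $\mathbb N$ but $\varphi(\frac12)>0$, and $u$ takes values in $\delta\mathbb Z$, then $\Lambda_\delta(u)=0$; but if $\{u=0\}$ and $\{u\ge\delta\}$ have positive measure, $\min(u,\delta/2)$ has positive energy. So it is unsafe to cut, truncate or glue recovery functions. We compose instead.

\subsection{One affine cell}\label{sec:cell}

Let $Q=(0,1)^d$ and $G(x)=x_1$. By (H) there are $v_\delta\to\mathrm{id}$ in $L^p(0,1)$ with $\limsup_{\delta\to0}\Lambda^1_\delta(v_\delta,(0,1))\le\kappa$. Put $u_\delta(x)=v_\delta(x_1)$, so that $u_\delta\to G$ in $L^p(Q)$. The computation of the energy rests on the identity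
\begin{equation}\label{eq:hyper}
\int_{\mathbb R^{d-1}}(\tau^2+|z|^2)^{-\frac{p+d}2}\,dz=\frac\gamma2\,\tau^{-p-1}\qquad(\tau>0).
\end{equation}
By scaling it is enough to take $\tau=1$. The central projection $\sigma=(1,z)/\sqrt{1+|z|^2}$ maps $\mathbb R^{d-1}$ onto an open half sphere, with $d\sigma=(1+|z|^2)^{-d/2}dz$ and $\sigma\cdot e_1=(1+|z|^2)^{-1/2}$. So the integral is that of $|\sigma\cdot e_1|^p$ over a half sphere, which is $\gamma/2$. (For $d=2$, $p=1$: $\gamma=\int_0^{2\pi}|\cos\theta|\,d\theta=4$ and $\int_{\mathbb R}(\tau^2+z^2)^{-3/2}dz=2\tau^{-2}$.)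

Since $\varphi=\frac2\gamma\tilde\varphi$, integrating $y=(t,y')$ over all $y'\in\mathbb R^{d-1}$ instead of $(0,1)^{d-1}$ gives
\[
\Lambda_\delta(u_\delta,Q)\le\int_Q\int_0^1\frac2\gamma\,\tilde\varphi_\delta(|v_\delta(x_1)-v_\delta(t)|)\cdot\frac\gamma2\,|x_1-t|^{-p-1}\,dt\,dx=\Lambda^1_\delta(v_\delta,(0,1)).
\]
So $\limsup_{\delta\to0}\Lambda_\delta(u_\delta,Q)\le\kappa=\kappa\int_Q|\nabla G|^p$, and no constant has been lost. The reason is that on \emph{every} line the function $v_\delta\circ G$ is either constant or a rescaled copy of $v_\delta$. As $\Lambda_\delta^1(v(\lambda\,\cdot),J)=\lambda^{p-1}\Lambda^1_\delta(v,\lambda J)$ for $\lambda>0$, a line on which $G$ has slope $\pm\lambda$ has asymptotic energy at most $\kappa\lambda^p$ per unit length (see \eqref{eq:local} below). So $v_\delta\circ G$ is a good competitor in all directions at once.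

\subsection{Several cells}

A piecewise affine $G$ will be treated in the same way, with \emph{the same} $v_\delta$, now on a larger interval, for all cells. Two new interactions appear. We describe them for $G$ near an interface $\{x_1=0\}$.

\emph{Folds.} Let $G(x)=1-|x_1|$ and $x_1<0<y_1$. Then $|x-y|\ge|G(x)-G(y)|$, so the interaction of $x$ with the other cell is bounded by the one-dimensional energy density of $v_\delta$ at level $G(x)$, up to a constant factor. Only points $x$ in a thin strip along the interface matter, so the limsup of the interaction is at most a constant times the volume of this strip, which is arbitrarily small.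

\emph{Plateaus.} Let $G(x)=\max(x_1,0)$. On $\{x_1\le0\}$, $v_\delta\circ G$ has the single value $v_\delta(0)$, and integrating over $x_1\le0$ the interaction with the cell $\{0<x_1<1\}$ is controlled, per unit area of the interface, by
\[
\int_0^1\frac{\tilde\varphi_\delta(|v_\delta(0)-v_\delta(t)|)}{t^p}\,dt
\]
up to a constant factor. Neither the energy of $v_\delta$ nor its $L^p$ convergence controls the value of $v_\delta$ at one point. We therefore use $v_\delta(G+a)$ with a small shift $a$. The average in $a$ of the corresponding integral is a double integral with kernel $|s-t|^{-p}$, one power less singular than in the energy, and for this reason it tends to $0$. So a good shift exists.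

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
\textup{(G1)} holds for every open set $O\subset\mathbb R^d$.
\end{proposition}

\begin{proof}
If $\kappa=0$ there is nothing to prove. Let $\kappa>0$, $g_\delta\to g$ in $L^p(O)$, and suppose $\ell:=\liminf_{\delta\to0}\Lambda_\delta(g_\delta,O)<\infty$. Choose $\delta_n\downarrow0$ strictly with $\Lambda_{\delta_n}(g_n,O)\to\ell$, where $g_n:=g_{\delta_n}$.

\emph{Slicing.} For $\sigma\in\mathbb S^{d-1}$ and $x'\in\sigma^\perp$ let
\[
O_{\sigma,x'}=\{s\in\mathbb R:x'+s\sigma\in O\},\qquad u^{\sigma,x'}(s)=u(x'+s\sigma).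
\]
Polar coordinates $y=x+h\sigma$ give $\Lambda_\delta(u,O)=\int_{\mathbb S^{d-1}}F_\delta(\sigma;u)\,d\sigma$ with
\[
F_\delta(\sigma;u)=\int_O\int_0^\infty1_O(x+h\sigma)\frac{\varphi_\delta(|u(x+h\sigma)-u(x)|)}{h^{p+1}}\,dh\,dx .
\]
Write $x=x'+s\sigma$ and $t=s+h$. For fixed $x'$ the integral in $(s,t)$ runs over $s<t$ in $O_{\sigma,x'}$, and its integrand is symmetric in $(s,t)$, so it is half of the integral over all $(s,t)$. As $\varphi=\frac2\gamma\tilde\varphi$,
\begin{equation}\label{eq:slice}
F_\delta(\sigma;u)=\frac1\gamma\int_{\sigma^\perp}\Lambda^1_\delta(u^{\sigma,x'},O_{\sigma,x'})\,dx'.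
\end{equation}

\emph{Lower bound on lines.} Put $F_n(\sigma)=F_{\delta_n}(\sigma;g_n)$ and $f(\sigma)=\liminf_nF_n(\sigma)$. By Fatou's lemma
\begin{equation}\label{eq:fell}
\int_{\mathbb S^{d-1}}f\,d\sigma\le\ell ,
\end{equation}
so $f(\sigma)<\infty$ for a.e.\ $\sigma$. Fix such a $\sigma$ and pass to a subsequence, depending on $\sigma$, with $F_n(\sigma)\to f(\sigma)$. Since
\[
\int_{\sigma^\perp}\|g_n^{\sigma,x'}-g^{\sigma,x'}\|^p_{L^p(O_{\sigma,x'})}\,dx'=\|g_n-g\|^p_{L^p(O)}\to0,
\]
a further subsequence satisfies $g_n^{\sigma,x'}\to g^{\sigma,x'}$ in $L^p(O_{\sigma,x'})$ for a.e.\ $x'$. Along it put $m(x')=\liminf_n\Lambda^1_{\delta_n}(g_n^{\sigma,x'},O_{\sigma,x'})$. By Fatou's lemma and \eqref{eq:slice}, $\int_{\sigma^\perp}m\,dx'\le\gamma f(\sigma)<\infty$.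

The open set $O_{\sigma,x'}$ is the union of at most countably many disjoint open intervals $J$, its components. By superadditivity, Fatou's lemma for series, and (G1) for each $J$ (along sequences),
\[
m(x')\ge\sum_J\liminf_n\Lambda^1_{\delta_n}(g_n^{\sigma,x'},J)\ge\sum_J\Lambda^1_0(g^{\sigma,x'},J)\qquad\text{for a.e. }x'.
\]
As $m<\infty$ a.e.\ and $\kappa>0$, for a.e.\ $x'$ the function $g^{\sigma,x'}$ is in $W^{1,p}(J)$ (in $BV(J)$ if $p=1$) for each $J$, and
\begin{equation}\label{eq:line}
\kappa\sum_J\int_J|(g^{\sigma,x'})'|^p\,ds\le m(x'),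
\end{equation}
with $|Dg^{\sigma,x'}|(J)$ in place of the integral if $p=1$.

\emph{Directional derivatives.} Let $\psi\in C_c^\infty(O)$ and $\frac1p+\frac1{p'}=1$. For each $x'$ the compact set $\operatorname{supp}\psi^{\sigma,x'}$ meets only finitely many $J$, and meets each of them in a compact set. Integrating by parts on these $J$ and using H\"older's inequality first on the slice, with \eqref{eq:line}, and then in $x'$, we get for $p>1$
\[
\Big|\int_Og\,\partial_\sigma\psi\,dx\Big|\le\int_{\sigma^\perp}\Big(\frac{m(x')}\kappa\Big)^{1/p}\|\psi^{\sigma,x'}\|_{L^{p'}}\,dx'\le\Big(\frac{\gamma f(\sigma)}\kappa\Big)^{1/p}\|\psi\|_{L^{p'}(O)} ,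
\]
and for $p=1$ the bound $\frac{\gamma f(\sigma)}\kappa\|\psi\|_\infty$. By duality, for a.e.\ $\sigma$: if $p>1$, then $\partial_\sigma g\in L^p(O)$ and $\kappa\|\partial_\sigma g\|_{L^p(O)}^p\le\gamma f(\sigma)$; if $p=1$, then $D_\sigma g$ is a finite measure and $\kappa|D_\sigma g|(O)\le\gamma f(\sigma)$. Applying this to $d$ linearly independent directions we find $g\in W^{1,p}(O)$, resp.\ $g\in BV(O)$.

\emph{Integration over directions.} By definition of $\gamma$, $\int_{\mathbb S^{d-1}}\int_O|\nabla g\cdot\sigma|^p\,dx\,d\sigma=\gamma\int_O|\nabla g|^p\,dx$. If $p=1$ write $Dg=\nu|Dg|$ with $|\nu|=1$; then $|D_\sigma g|=|\nu\cdot\sigma|\,|Dg|$ and $\int_{\mathbb S^{d-1}}|D_\sigma g|(O)\,d\sigma=\gamma|Dg|(O)$. So the bounds just obtained, integrated in $\sigma$, and \eqref{eq:fell} give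
\[
\Lambda_0(g,O)\le\int_{\mathbb S^{d-1}}f(\sigma)\,d\sigma\le\ell.\qedhere
\]
\end{proof}

\section{Recovery families for piecewise affine functions}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $G\in C_c(\mathbb R^d)$ be affine on each of finitely many nondegenerate closed simplices $T_1,\dots,T_N$ with disjoint interiors, and $G=0$ outside $K:=\bigcup_iT_i$. Then there are $u_\delta\to G$ in $L^p(\mathbb R^d)$ with
\[
\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\mathbb R^d)\le\kappa\int_{\mathbb R^d}|\nabla G|^p\,dx .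
\]
\end{proposition}

The proof fills this section. We shall take $u_\delta=v_\delta(G+a_\delta)-v_\delta(a_\delta)$, where $v_\delta$ is a recovery family of the identity on an interval and $a_\delta\to0$ is a suitable shift. Subtracting the constant $v_\delta(a_\delta)$ does not affect the energy and makes $u_\delta$ vanish outside $K$.

If $G\equiv0$ take $u_\delta=0$. Let $G\not\equiv0$, let $\lambda_i$ be the length of $\nabla G$ on $T_i$, and $L=\max_i\lambda_i$. As the $T_i$ are convex, any segment is divided by finitely many points into intervals, each of which lies in some $T_i$ or is disjoint from $K$. On each of them $G$ is affine with slope at most $L$ in absolute value. By continuity,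
\begin{equation}\label{eq:lip}
|G(x)-G(y)|\le L|x-y|\qquad(x,y\in\mathbb R^d).
\end{equation}
In particular $L>0$, since otherwise $G$ would be constant, hence $0$.

\emph{Notation.} Let $P=\{i:\lambda_i>0\}$ and, for $i\in P$, let $G_i$ be the affine extension of $G|_{T_i}$ to $\mathbb R^d$. Let $Z=\{i:\lambda_i=0\}$, with $G=c_i$ on $T_i$ for $i\in Z$, and let $\mathcal C=\{0\}\cup\{c_i:i\in Z\}$ be the set of plateau levels. For $c\in\mathcal C$ let $A_c$ be the union of the $T_i$ with $i\in Z$, $c_i=c$, and also of $\mathbb R^d\setminus K$ if $c=0$. So $G=c$ on $A_c$, and up to null sets $\mathbb R^d$ is the disjoint union of the $T_i$ ($i\in P$) and the $A_c$ ($c\in\mathcal C$). Finally put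
\[
m=\|G\|_\infty,\qquad I_0=[-m,m],\qquad M=m+2,\qquad I=(-M,M).
\]
All values of $G$ lie in $I_0$, and $s+a\in(-m,m+1)\subset I$ for $s\in I_0$, $a\in(0,1)$.

\emph{Slicing a cell.} For $j\in P$ and Borel $F\ge0$, Fubini's theorem gives
\begin{equation}\label{eq:coarea}
\int_{T_j}F\,dy=\frac1{\lambda_j}\int_{I_0}\int_{T_j\cap\{G_j=t\}}F\,d\mathcal H^{d-1}\,dt .
\end{equation}
If $Q$ is a closed cube with a face orthogonal to $\nabla G_j$, then $G_j(Q)$ is a compact interval, and for Borel $f\ge0$ on $\mathbb R$
\begin{equation}\label{eq:cube}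
\int_Qf(G_j(x))\,dx=\frac{|Q|}{|G_j(Q)|}\int_{G_j(Q)}f(s)\,ds .
\end{equation}
Taking $Q\supset T_j$, and $f=0$ off $I_0$, we see that there is a constant $C$, depending only on $G$ and its cells, with
\begin{equation}\label{eq:rho}
\int_{T_j}f(G(x))\,dx\le C\int_{I_0}f(s)\,ds\qquad(j\in P,\ f\ge0\text{ Borel on }I_0).
\end{equation}
From here on $C$ denotes constants independent of $\delta$, which may change from line to line.

\subsection{The one-dimensional family}

Since $I$ is bounded, the identity belongs to $W^{1,p}(I)$ and to $BV(I)$. By (H) there are $v_\delta\to\mathrm{id}$ in $L^p(I)$ with $\limsup_{\delta\to0}\Lambda^1_\delta(v_\delta,I)\le\kappa|I|$. For each $\delta$ we fix, once and for all, a finite-valued Borel representative $v_\delta:I\to\mathbb R$. This choice matters: on a plateau of $G$, the composition $v_\delta(G+a)$ sees $v_\delta$ at one point only. Put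
\[
\Psi_\delta(s,t)=\tilde\varphi_\delta(|v_\delta(s)-v_\delta(t)|)\le\tilde b\,\delta^p,\qquad E_\delta(J)=\Lambda^1_\delta(v_\delta,J)=\int_J\int_J\frac{\Psi_\delta(s,t)}{|s-t|^{p+1}}\,ds\,dt,
\]
where $\tilde b=\frac\gamma2b$ and $J\subset I$ is open. The energy of $v_\delta$ does not concentrate:
\begin{equation}\label{eq:local}
\limsup_{\delta\to0}E_\delta(J)\le\kappa|J|\qquad\text{for every open interval }J\subset I .
\end{equation}
Indeed, let $J'$ run over the at most two components of $I\setminus\overline J$. For small $\delta$, $E_\delta(I)<\infty$ and, by superadditivity, $E_\delta(J)\le E_\delta(I)-\sum_{J'}E_\delta(J')$. By (G1) for the identity on each $J'$ we have $\liminf_{\delta\to0}E_\delta(J')\ge\kappa|J'|$, so the limsup of $E_\delta(J)$ is at most $\kappa(|I|-\sum_{J'}|J'|)=\kappa|J|$.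

\subsection{Choice of the shift}

We need $v_\delta$ to behave well at the finitely many points $c+a$, $c\in\mathcal C$: it must be close to the identity there, and the plateau interaction of Section~\ref{sec:idea} must be small. For $a\in(0,1)$ let
\[
H_\delta(a)=\sum_{c\in\mathcal C}\Big[\,|v_\delta(c+a)-(c+a)|^p+\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\Big].
\]

\begin{lemma}\label{lem:shift}
There are $a_\delta\in(0,1)$, defined for small $\delta$, with $a_\delta\to0$ and $H_\delta(a_\delta)\to0$ as $\delta\to0$.
\end{lemma}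

\begin{proof}
We first show that $X_\delta:=\int_0^1H_\delta(a)\,da\to0$. The first terms contribute at most $\#\mathcal C\,\|v_\delta-\mathrm{id}\|^p_{L^p(I)}\to0$. In the second put $s=c+a$ and $t'=t+a\in I$. For every $\eta\in(0,1)$, splitting according to whether $|s-t'|<\eta$,
\begin{align*}
\int_0^1\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\,da
&\le\int_c^{c+1}\int_I\frac{\Psi_\delta(s,t')}{|s-t'|^p}\,dt'\,ds\\
&\le\eta\,E_\delta(I)+\tilde b\,\delta^p\int_{\eta\le|h|\le2M}\frac{dh}{|h|^p}.
\end{align*}
So the limsup is at most $\eta\kappa|I|$ for every $\eta$, hence it is $0$.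

Let $\theta_\delta=\delta+X_\delta^{1/2}$, which is less than $1$ for small $\delta$. The mean of $H_\delta$ over $(0,\theta_\delta)$ is at most $X_\delta/\theta_\delta\le X_\delta^{1/2}$, so some $a_\delta\in(0,\theta_\delta)$ satisfies $H_\delta(a_\delta)\le X_\delta^{1/2}$.
\end{proof}

Fix such $a_\delta$, write $a=a_\delta$, and define
\[
u_\delta(x)=v_\delta(G(x)+a_\delta)-v_\delta(a_\delta)\quad\text{for small }\delta,\qquad u_\delta=0\quad\text{for other }\delta .
\]
Then $u_\delta$ is Borel, $u_\delta=0$ off $K$, and, for small $\delta$,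
\begin{equation}\label{eq:psi}
\varphi_\delta(|u_\delta(x)-u_\delta(y)|)=\frac2\gamma\,\Psi_\delta(G(x)+a,G(y)+a).
\end{equation}

\emph{Convergence $u_\delta\to G$ in $L^p(\mathbb R^d)$.} Off $K$, $u_\delta-G=0$. On $K$,
\[
u_\delta-G=[v_\delta(G+a)-(G+a)]-[v_\delta(a)-a].
\]
The second bracket is a constant and tends to $0$ by Lemma~\ref{lem:shift}, as $0\in\mathcal C$. For the first, if $i\in P$ then \eqref{eq:rho} gives $\int_{T_i}|v_\delta(G+a)-(G+a)|^p\,dx\le C\|v_\delta-\mathrm{id}\|_{L^p(I)}^p\to0$; if $i\in Z$, the same integral equals $|T_i||v_\delta(c_i+a)-(c_i+a)|^p\to0$ by Lemma~\ref{lem:shift}.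

\subsection{The energy density at a level}

For $s\in I_0$ let
\[
D_\delta(s)=\int_{I_0}\frac{\Psi_\delta(s+a_\delta,t+a_\delta)}{|s-t|^{p+1}}\,dt .
\]
As in Section~\ref{sec:cell}, the energy of $u_\delta$ inside a cell will be bounded by an integral of $D_\delta(G(x))$. The next lemma bounds such integrals.

\begin{lemma}\label{lem:density}
Let $i\in P$ and let $N\subset T_i$ be compact. Then
\[
\limsup_{\delta\to0}\int_ND_\delta(G(x))\,dx\le\kappa|N| .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: for every compact interval $J$, $\limsup_{\delta\to0}\int_{J\cap I_0}D_\delta(s)\,ds\le\kappa|J|$.} Let $\eta>0$, let $\delta$ be so small that $a_\delta<\eta$, and let $J_\eta=\{\tau\in I:\operatorname{dist}(\tau,J)<2\eta\}$. This is empty or an open interval, of length at most $|J|+4\eta$. If $s\in J\cap I_0$, $t\in I_0$ and $|s-t|<\eta$, then $s+a$ and $t+a$ lie in $J_\eta$. So these pairs contribute at most $E_\delta(J_\eta)$ to $\int_{J\cap I_0}D_\delta$. The pairs with $|s-t|\ge\eta$ contribute at most $|J|\,\tilde b\,\delta^p\cdot2\int_\eta^\infty h^{-p-1}dh\to0$.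 By \eqref{eq:local} the limsup is at most $\kappa(|J|+4\eta)$. Let $\eta\to0$.

\emph{Step 2.} Let $\varepsilon>0$. By the definition of Lebesgue measure, its rotation invariance, and compactness, $N$ is covered by finitely many closed cubes $Q$, each with a face orthogonal to $\nabla G_i$, with $\sum|Q|\le|N|+\varepsilon$. By \eqref{eq:cube}, and since $G=G_i\in I_0$ on $N$,
\[
\int_{N\cap Q}D_\delta(G(x))\,dx\le\frac{|Q|}{|G_i(Q)|}\int_{G_i(Q)\cap I_0}D_\delta(s)\,ds .
\]
By Step 1 with $J=G_i(Q)$ the right side has limsup at most $\kappa|Q|$. Sum over $Q$ and let $\varepsilon\to0$.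
\end{proof}

\subsection{The energy of $u_\delta$}

We estimate, for small $\delta$, the contribution to $\Lambda_\delta(u_\delta,\mathbb R^d)$ of each type of pair $(x,y)$. All types but the last contribute $o(1)$.

\medskip
\emph{Far pairs: $|x-y|\ge r$ with $r>0$ fixed.} If $x,y\notin K$, then $u_\delta(x)=u_\delta(y)=0$ and the integrand vanishes, as $\varphi(0)=0$. So the contribution is at most $2|K|\,b\,\delta^p\int_{|h|\ge r}|h|^{-p-d}\,dh\to0$.

\medskip
\emph{Plateau against plateau: $A_c\times A_{c'}$.} If $c=c'$, then $u_\delta(x)=u_\delta(y)$ and the contribution is $0$. If $c\ne c'$, then $|x-y|\ge|c-c'|/L$ by \eqref{eq:lip}, so all pairs are far, and the contribution tends to $0$.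

\medskip
\emph{Plateau against cell: $A_c\times T_j$ with $j\in P$, and $T_j\times A_c$ by symmetry.} Let $x\in A_c$, $y\in T_j$ and $G(y)\ne c$, which holds for a.e.\ $y\in T_j$. Then $|x-y|\ge q:=|G(y)-c|/L$ by \eqref{eq:lip}, and $\int_{|h|\ge q}|h|^{-p-d}dh=Cq^{-p}$. Using \eqref{eq:psi}, integrating first in $x$, and then applying \eqref{eq:rho}, we see that the contribution is at most
\[
C\int_{T_j}\frac{\Psi_\delta(c+a,G(y)+a)}{|G(y)-c|^p}\,dy\le C\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\le C\,H_\delta(a_\delta)\to0 .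
\]

\medskip
\emph{Cell against another cell: $T_i\times T_j$ with $i\ne j$ in $P$.} Fix $r>0$. Pairs with $|x-y|>r$ contribute $o(1)$. For the others $x$ lies in the compact set $N_r=\{x\in T_i:\operatorname{dist}(x,T_j)\le r\}$. Let $x\in N_r$, $s=G(x)$, $t\ne s$ and $y\in T_j\cap\{G_j=t\}$. Then $|x-y|\ge q:=|s-t|/L$ by \eqref{eq:lip}. Also $|x-y|\ge|\bar x-y|$, where $\bar x$ is the orthogonal projection of $x$ onto the hyperplane $\{G_j=t\}$. By \eqref{eq:coarea}, enlarging $T_j\cap\{G_j=t\}$ to this hyperplane,
\[
\int_{T_j}\frac{\Psi_\delta(s+a,G(y)+a)}{|x-y|^{p+d}}\,dy\le\int_{I_0}\frac{\Psi_\delta(s+a,t+a)}{\lambda_j}\int_{\mathbb R^{d-1}}\max(q,|z|)^{-p-d}\,dz\,dt=C\,D_\delta(s),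
\]
because by scaling the integral in $z$ is a constant times $q^{-p-1}$. We integrate over $x\in N_r$ and apply Lemma~\ref{lem:density}: the limsup of the contribution of $T_i\times T_j$ is at most $C\kappa|N_r|$, with $C$ independent of $r$. As $r\downarrow0$, $|N_r|\downarrow|T_i\cap T_j|$. This is $0$: if a point of $\operatorname{int}T_i$ belonged to $T_j=\overline{\operatorname{int}T_j}$, the interiors would meet, so $T_i\cap T_j\subset\partial T_i$. Hence the contribution tends to $0$.

\medskip
\emph{A cell against itself: $T_i\times T_i$ with $i\in P$.} Here the constant must be sharp. Let $x\in T_i$ and $s=G(x)$. For $t\ne s$ the hyperplane $\{G_i=t\}$ lies at distance $\tau=|s-t|/\lambda_i$ from $x$. Again we use \eqref{eq:coarea} and enlarge $T_i\cap\{G_i=t\}$ to the whole hyperplane, and now apply the exact identity \eqref{eq:hyper}: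
\[
\int_{T_i}\frac{\frac2\gamma\Psi_\delta(s+a,G(y)+a)}{|x-y|^{p+d}}\,dy\le\int_{I_0}\frac2\gamma\Psi_\delta(s+a,t+a)\cdot\frac\gamma2\Big(\frac{|s-t|}{\lambda_i}\Big)^{-p-1}\frac{dt}{\lambda_i}=\lambda_i^p\,D_\delta(s).
\]
Integrating over $x\in T_i$ and applying Lemma~\ref{lem:density} with $N=T_i$, we see that the limsup of the contribution is at most $\kappa\lambda_i^p|T_i|$.

\medskip
Summing over the finitely many types,
\[
\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\mathbb R^d)\le\kappa\sum_{i\in P}\lambda_i^p|T_i|=\kappa\int_{\mathbb R^d}|\nabla G|^p\,dx ,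
\]
which proves Proposition~\ref{prop:upper}. \qed

\section{General functions and domains}\label{sec:domains}

\subsection{Two approximation tools}

\emph{Diagonal argument.} Suppose that $g_k\to g$ in $L^p(\Omega)$, that for each $k$ there are $g_{k,\delta}\to g_k$ in $L^p(\Omega)$ with $\limsup_{\delta\to0}\Lambda_\delta(g_{k,\delta},\Omega)\le\ell_k<\infty$, and that $\limsup_k\ell_k\le\ell$. Then there are $g_\delta\to g$ in $L^p(\Omega)$ with $\limsup_{\delta\to0}\Lambda_\delta(g_\delta,\Omega)\le\ell$. To see this, choose $\delta_k\downarrow0$ strictly such that $\|g_{k,\delta}-g_k\|_{L^p}\le\frac1k$ and $\Lambda_\delta(g_{k,\delta},\Omega)\le\ell_k+\frac1k$ for $\delta<\delta_k$. Put $g_\delta=g_{k,\delta}$ for $\delta_{k+1}\le\delta<\delta_k$, and $g_\delta=g$ for $\delta\ge\delta_1$.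

\medskip
\emph{Piecewise affine approximation.} Call $G$ \emph{admissible} if it satisfies the assumptions of Proposition~\ref{prop:upper}. Every $G\in C_c^\infty(\mathbb R^d)$ is a limit in $W^{1,p}(\mathbb R^d)$ of admissible functions. For $0<h\le1$ consider the Kuhn triangulation of $\mathbb R^d$: each cube of the lattice $h\mathbb Z^d$ is divided into the $d!$ simplices given, in coordinates relative to its lowest corner, by $0\le x_{\pi(1)}\le\dots\le x_{\pi(d)}\le h$, $\pi$ a permutation. These are the closed cells cut out by the hyperplanes $x_i\in h\mathbb Z$ and $x_i-x_j\in h\mathbb Z$, so they meet face to face, and the function $G_h$ that is affine on each simplex and equals $G$ at all vertices is continuous. It vanishes on every simplex with no vertex in $\operatorname{supp}G$. The other simplices are finite in number and lie in a bounded set independent of $h$. So $G_h$ is admissible.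

Up to translation and scaling there are finitely many shapes of simplices. On a simplex $T$ with vertex $v$ and edge vectors $e_1,\dots,e_d$ from $v$, Taylor's formula gives, for $x\in T$,
\[
\nabla G_h\cdot e_j=G(v+e_j)-G(v)=\nabla G(x)\cdot e_j+O(h^2\|D^2G\|_\infty).
\]
The inverse of the matrix with rows $e_j$ has norm at most $C/h$, so $|\nabla G_h-\nabla G|\le Ch\|D^2G\|_\infty$ on $T$. As $G_h=G$ at the vertices, integration from a vertex gives $|G_h-G|\le Ch^2\|D^2G\|_\infty$. Hence $G_h\to G$ in $W^{1,p}(\mathbb R^d)$.

\subsection{Proof of Theorems~\ref{thm:main} and \ref{thm:transfer} and of parts 1 and 2 of Theorem~\ref{thm:domains}}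

(G1) for every open set is Proposition~\ref{prop:lower}. It remains to prove (G2).

\medskip
\emph{Case $\kappa=0$, $\Omega$ any open set.} Let $g\in L^p(\Omega)$. Approximate $g$ in $L^p(\Omega)$ by functions of $C_c^\infty(\Omega)$, extended by $0$, and these by admissible functions. For an admissible $G$, Proposition~\ref{prop:upper} gives $u_\delta\to G$ with $\Lambda_\delta(u_\delta,\Omega)\le\Lambda_\delta(u_\delta,\mathbb R^d)\to0$. Apply the diagonal argument.

\medskip
\emph{Case $\kappa>0$, $|\partial\Omega|=0$, restrictions of $C_c^\infty(\mathbb R^d)$ dense in $W^{1,p}(\Omega)$.} If $\Lambda_0(g,\Omega)=\infty$ take $g_\delta=g$. Otherwise $g\in W^{1,p}(\Omega)$, or $p=1$ and $g\in BV(\Omega)$.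

\emph{Step 1: $g=G|_\Omega$ with $G$ admissible.} Proposition~\ref{prop:upper} controls the energy on $\mathbb R^d$, and we have to localize it to $\Omega$. As for \eqref{eq:local}, we use the lower bound on the complement. Let $O=\mathbb R^d\setminus\overline\Omega$ and let $u_\delta$ be the family of Proposition~\ref{prop:upper}. For small $\delta$ we have $\Lambda_\delta(u_\delta,\mathbb R^d)<\infty$, and by \eqref{eq:super} $\Lambda_\delta(u_\delta,\Omega)\le\Lambda_\delta(u_\delta,\mathbb R^d)-\Lambda_\delta(u_\delta,O)$. By Propositions~\ref{prop:upper} and \ref{prop:lower}, the latter applied on $O$,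
\[
\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\Omega)\le\kappa\int_{\mathbb R^d}|\nabla G|^p-\kappa\int_O|\nabla G|^p=\kappa\int_{\overline\Omega}|\nabla G|^p=\kappa\int_\Omega|\nabla G|^p .
\]
The last equality is where $|\partial\Omega|=0$ is used.

\emph{Step 2: $g\in W^{1,p}(\Omega)$, $p\ge1$.} By the density hypothesis and the piecewise affine approximation, $g$ is the limit in $W^{1,p}(\Omega)$ of functions as in Step 1. Apply the diagonal argument.

\emph{Step 3: $p=1$, $g\in BV(\Omega)$.} By the Anzellotti--Giaquinta theorem \cite[Thm.~3.9]{AFP}, valid on every open set, there are $h_k\in C^\infty(\Omega)\cap W^{1,1}(\Omega)$ with $h_k\to g$ in $L^1(\Omega)$ and $\int_\Omega|\nabla h_k|\to|Dg|(\Omega)$. Apply Step 2 to each $h_k$, and the diagonal argument.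

\medskip
If $\Omega=\mathbb R^d$, or if $\Omega$ is bounded with smooth or Lipschitz boundary, then $|\partial\Omega|=0$, and restrictions of $C_c^\infty(\mathbb R^d)$ are dense in $W^{1,p}(\Omega)$ for $1\le p<\infty$ by \cite[Thm.~3.22]{AdF}, which holds for every domain with the segment condition. Connectedness plays no role here: near each boundary point $\Omega$ lies on one side of a graph, so a bounded $\Omega$ has finitely many components, with disjoint closures, and density on the components gives density on $\Omega$ by means of cut-off functions.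

This proves parts 1 and 2 of Theorem~\ref{thm:domains}, and the $\Gamma$-convergence in Theorem~\ref{thm:main}, under (H). So Theorem~\ref{thm:transfer} is proved. As (a), (b), (c) imply (H) with $\kappa=\kappa_1(p,\tilde\varphi)$, Theorem~\ref{thm:main} and parts 1 and 2 of Theorem~\ref{thm:domains} follow. \qed

\begin{remark}
The hypotheses on $\varphi$ were used as follows. That $\varphi$ is Borel gives measurability. Boundedness makes far pairs negligible, in dimension one and in dimension $d$. The condition $\varphi(0)=0$ makes plateaus, and the exterior of $K$, free of energy. The one-dimensional lower bound on \emph{every} open interval was used on the components of slices in Section~\ref{sec:lower}, and for \eqref{eq:local}. The one-dimensional upper bound was used for the identity on bounded intervals only.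
\end{remark}

\section{Slit domains, and the constant}

In this section $\varphi$ satisfies (a), (b), (c) and $\kappa=\kappa_1(p,\frac\gamma2\varphi)$. We use that $\Gamma$-limits are unique. If $F$ and $F'$ are both $\Gamma$-limits of $\Lambda_\delta(\cdot,\Omega)$, then (G1) for $F$ along a recovery family for $F'$ gives $F(g)\le F'(g)$, and by symmetry $F=F'$.

\subsection{Proof of part 3 of Theorem~\ref{thm:domains}}

Since $|E|=0$, we have $L^p(\Omega)=L^p(\mathbb R^d)$ and $\Lambda_\delta(\cdot,\Omega)=\Lambda_\delta(\cdot,\mathbb R^d)$. By Theorem~\ref{thm:main} the $\Gamma$-limit on $\Omega$ is $\Lambda_0(\cdot,\mathbb R^d)$. By uniqueness, $\Gamma$-convergence to $\Lambda_0(\cdot,\Omega)$ holds if and only if $\Lambda_0(\cdot,\Omega)=\Lambda_0(\cdot,\mathbb R^d)$. As $\kappa>0$ and $p>1$, these functionals are finite exactly on $W^{1,p}(\Omega)$ and on $W^{1,p}(\mathbb R^d)$, respectively. If the two spaces differ, so do the functionals. If they coincide, the weak gradient on $\mathbb R^d$ restricts to the weak gradient on $\Omega$, and the functionals coincide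 because $|E|=0$.

It remains to see that the density condition cannot be dropped in part 2. Let $E=\{x:x_d=0,\ |x|\le1\}$, a closed disc, so that $|\partial\Omega|=|E|=0$. Let $\zeta\in C_c^\infty(\mathbb R^d)$ have support in the open unit ball, with $\zeta(0)\ne0$, and let $u=\zeta\,1_{\{x_d>0\}}$. Then $u$ has compact support and is smooth off $E$ with bounded gradient, so $u\in W^{1,p}(\Omega)$. But the distribution $\partial_du$ on $\mathbb R^d$ has the singular part $\zeta\,\mathcal H^{d-1}$ on $\{x_d=0\}$, which is not zero, so $u\notin W^{1,p}(\mathbb R^d)$. Hence $\Gamma$-convergence to $\Lambda_0(\cdot,\Omega)$ fails when $\kappa>0$ and $p>1$. \qed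

\subsection{Proof of Theorem~\ref{thm:constant}}

\emph{Part 1.} The $\Gamma$-limit on $\mathbb R^d$ is unique, and $\Lambda_0(g,\mathbb R^d)=\kappa\int|\nabla g|^p$ for one $g\in C_c^\infty(\mathbb R^d)$, $g\not\equiv0$, determines $\kappa$. The same argument, with a nonzero $g\in C_c^\infty(\Omega)$, applies on every bounded open $\Omega$ with smooth boundary. So, if $\varphi$ also satisfies (M), the constant in (i) is that of Theorem~\ref{thm:main}.

\medskip
\emph{Part 2.} There are $c>0$ and $T\ge1$ with $\varphi\ge\psi:=c\,1_{(T,\infty)}$. The function $\psi$ satisfies (a), as it vanishes on $[0,1]$, and (b) and (M). Put $A=\gamma\int_0^\infty\psi\,t^{-p-1}dt=\gamma cT^{-p}/p>0$. Then $\psi/A$ satisfies (a), (b), (c), (M), and (i) on $\mathbb R^d$ gives a constant $\kappa'>0$ for it. Let $g\in C_c^\infty(\mathbb R^d)$, $g\not\equiv0$, and let $g_\delta$ be a recovery family of $g$ for $\varphi$. The functionals are monotone and homogeneous in $\varphi$, so $\Lambda_\delta(g_\delta,\mathbb R^d)$ is at least $A$ times the functional built from $\psi/A$. By (G1)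 for $\psi/A$, $\kappa\int|\nabla g|^p\ge A\kappa'\int|\nabla g|^p$, and $\kappa\ge A\kappa'>0$.

\medskip
\emph{Part 3.} Let $g\in C_c^\infty(\mathbb R^d)$, $g\ge0$, $g\not\equiv0$, and $g_\delta=\alpha\delta\lfloor g/(\alpha\delta)\rfloor$. Then $|g_\delta-g|\le\alpha\delta$ and both functions vanish off $\operatorname{supp}g$, so $g_\delta\to g$ in $L^p(\mathbb R^d)$. All quotients $|g_\delta(x)-g_\delta(y)|/\delta$ are nonnegative integer multiples of $\alpha$, and $\varphi(0)=0$, so $\Lambda_\delta(g_\delta,\mathbb R^d)=0$. By (G1), $\kappa\int|\nabla g|^p=0$ while $\int|\nabla g|^p>0$. So $\kappa=0$. \qed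

\begin{thebibliography}{9}
\bibitem{AdF} Adams and Fournier, \emph{Sobolev Spaces}.
\bibitem{AFP} Ambrosio, Fusco and Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.
\bibitem{BN} Haim Brezis and Hoai-Minh Nguyen, ``$\Gamma$-convergence of non-local, non-convex functionals in one dimension'', arXiv:1909.02162 (2019).
\end{thebibliography}

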